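\title{Covering countably compact spaces by discrete sets}

\begin{abstract}
For a topological space $X$ let $\operatorname{dis}(X)$ be the least number of discrete subspaces needed to cover $X$. By a theorem of Gruenhage, $\operatorname{dis}(X)\ge\mathfrak c$ for every non-empty compact Hausdorff space without isolated points. We show that the same statement for countably compact Hausdorff spaces is equivalent to the Continuum Hypothesis: the bound that holds in ZFC is $\omega_1$, and it is attained. For initially $\kappa$-compact spaces the exact bound is $\min(\kappa^+,\mathfrak c)$. Among regular spaces the inequality $\operatorname{dis}(X)\ge\mathfrak c$ fails in Cohen models, while it holds for $\omega$-bounded spaces, and $\operatorname{dis}(X)\ge\mathfrak p$ holds for separable countably compact ones.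
\end{abstract}

\section{Introduction}\label{sec:intro}

All spaces are Hausdorff unless a weaker separation axiom is named. A subset $D$ of a space $X$ is \emph{discrete} if it is discrete in the subspace topology, that is, if every $d\in D$ has an open neighborhood $W$ with $W\cap D=\{d\}$; it need not be closed. We write $\operatorname{dis}(X)$ for the least number of discrete sets required to cover $X$, and we call $X$ \emph{crowded} if it is non-empty and has no isolated points. As usual, $\mathfrak c=2^{\aleph_0}$.

Two properties of $\operatorname{dis}$ are immediate. Singletons are discrete, so $\operatorname{dis}(X)\le|X|$; subsets of discrete sets are discrete, so $\operatorname{dis}(Y)\le\operatorname{dis}(X)$ for every subspace $Y\subseteq X$. The number $\operatorname{dis}(X)$ measures how far $X$ is from being discrete. For a convergent sequence with its limit it equals $2$. In a crowded space discrete sets are nowhere dense (Lemma~\ref{lem:basic}), so finitely many of them never suffice, and $\operatorname{dis}(\mathbb Q)=\omega$. In the Cantor set $2^\omega$ discrete sets are countable, because there is a countable base; fewer than $\mathfrak c$ countable sets cover fewer than $\mathfrak c$ points, so $\operatorname{dis}(2^\omega)=\mathfrak c$.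 For an arbitrary crowded compact space the Baire category theorem gives $\operatorname{dis}(X)\ge\omega_1$. The following known result, which we use without proof, says that the value of the Cantor set is in fact the least possible one.

\begin{theorem}[Gruenhage]\label{thm:gru}
If $X$ is a crowded compact space, then $\operatorname{dis}(X)\ge\mathfrak c$.
\end{theorem}

Recall that $X$ is \emph{countably compact} if every countable open cover of $X$ has a finite subcover. The problem that we treat comes from Spadaro's note \cite{Spadaro}:
\begin{quote}
\emph{Does $\operatorname{dis}(X)\ge\mathfrak c$ hold for every crowded countably compact space $X$?}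
\end{quote}
There are reasons to guess that it does. The two standard ways of showing that a crowded compact space is large, the Baire category argument and the Cantor scheme, only ever intersect decreasing \emph{sequences} of closed sets, and for this countable compactness is enough. Both arguments, however, also shrink an open set to the closure of a smaller one, and this needs regularity, which compact spaces have and countably compact spaces may lack. The answer is that ZFC does not decide the problem.

\begin{theorem}\label{thm:main}
Every crowded countably compact space $X$ satisfies $\operatorname{dis}(X)\ge\omega_1$, and there is such a space with $|X|=\operatorname{dis}(X)=\omega_1$. Hence the statement ``$\operatorname{dis}(X)\ge\mathfrak c$ for every crowded countably compact space $X$'' holds if and only if the Continuum Hypothesis \textup{(CH)} holds. In particular, it is neither provable nor refutable in ZFC.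
\end{theorem}

Here and below, assertions of independence presuppose that ZFC is consistent. Theorem~\ref{thm:main} is the first case of a result about all degrees of compactness. Let $\kappa$ be an infinite cardinal. A space is \emph{initially $\kappa$-compact} if every open cover of size at most $\kappa$ has a finite subcover, and it is \emph{$\kappa$-bounded} if every subset of size at most $\kappa$ has compact closure. Thus ``initially $\omega$-compact'' means countably compact. Compact spaces are $\kappa$-bounded, and $\kappa$-bounded spaces are initially $\kappa$-compact (Lemma~\ref{lem:bounded}).

\begin{theorem}\label{thm:kappa}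
Let $\kappa$ be an infinite cardinal.
\begin{itemize}
\item[(a)] If $X$ is a crowded initially $\kappa$-compact space, then $\operatorname{dis}(X)\ge\min(\kappa^+,\mathfrak c)$.
\item[(b)] There is a crowded $\kappa$-bounded space $X$ with $|X|=\kappa^+$.
\item[(c)] Consequently, the minimum of $\operatorname{dis}(X)$ over all crowded initially $\kappa$-compact spaces, or over all crowded $\kappa$-bounded spaces, is exactly $\min(\kappa^+,\mathfrak c)$; and $\operatorname{dis}(X)\ge\mathfrak c$ holds for all of them if and only if $\kappa^+\ge\mathfrak c$.
\end{itemize}
\end{theorem}

The space in (b) is not regular, and a crowded countably compact regular space has at least $\mathfrak c$ points (Lemma~\ref{lem:cantor}). So one has to ask whether regularity restores the bound $\mathfrak c$. In ZFC it does not.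

\begin{theorem}\label{thm:cohen}
Let $V\models\mathrm{ZFC}$ and let $\lambda=\lambda^\omega\ge\omega_2$ in $V$. After adding $\lambda$ Cohen reals, $\mathfrak c=\lambda$ and there is a zero-dimensional (hence Tychonoff), separable, countably compact crowded space $X$ with $\operatorname{dis}(X)=\omega_1<\mathfrak c$.
\end{theorem}

Regularity does give some positive results. A family $\mathcal F$ of subsets of a countably infinite set $Q$ has the \emph{strong finite intersection property} if every finite subfamily has infinite intersection, and an infinite set $A\subseteq Q$ is a \emph{pseudo-intersection} of $\mathcal F$ if $A\setminus F$ is finite for all $F\in\mathcal F$. The cardinal $\mathfrak p$ is the least size of a family with the strong finite intersection property and no pseudo-intersection. It is standard that $\omega_1\le\mathfrak p\le\mathfrak c$ and that Martin's Axiom (MA) implies $\mathfrak p=\mathfrak c$.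

\begin{theorem}\label{thm:regular}
Let $X$ be a crowded regular space.
\begin{itemize}
\item[(a)] If $X$ is $\omega$-bounded, then $\operatorname{dis}(X)\ge\mathfrak c$.
\item[(b)] If $X$ is countably compact and contains a countable crowded subspace (for example, if $X$ is separable), then $\operatorname{dis}(X)\ge\mathfrak p$.
\end{itemize}
\end{theorem}

Consider the class of crowded, countably compact, separable regular spaces. For this class the inequality $\operatorname{dis}(X)\ge\mathfrak c$ holds if $\mathfrak p=\mathfrak c$, in particular under $\mathrm{MA}+\neg\mathrm{CH}$, which is consistent. It fails in the models of Theorem~\ref{thm:cohen}, which exist over any ground model (take $\lambda=2^{\omega_1}$) and also violate CH. So for this class the inequality is independent even of $\mathrm{ZFC}+\neg\mathrm{CH}$. We do not settle whether $\mathfrak p=\mathfrak c>\omega_1$ implies $\operatorname{dis}(X)\ge\mathfrak c$ for all crowded countably compact regular spaces.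

Sections~\ref{sec:lower} and~\ref{sec:example} prove Theorems~\ref{thm:kappa} and~\ref{thm:main} and use no forcing. Section~\ref{sec:regular} proves Theorem~\ref{thm:regular}, and Section~\ref{sec:cohen} proves Theorem~\ref{thm:cohen}.

\section{Discrete sets and compactness properties}\label{sec:prelim}

Passing to complements, a space is initially $\kappa$-compact if and only if every family of at most $\kappa$ closed sets with the finite intersection property has non-empty intersection. We shall mostly apply this to decreasing families of non-empty closed sets. Since $\kappa$ is infinite, initially $\kappa$-compact spaces are countably compact.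

A point $x$ is an \emph{accumulation point} of a set $A$ if every neighborhood of $x$ meets $A\setminus\{x\}$. In a $T_1$ space finite sets are closed, so an accumulation point of $A$ is also an accumulation point of $A\setminus F$ for every finite $F$. We use the textbook fact that a $T_1$ space is countably compact if and only if each of its countably infinite subsets has an accumulation point.

\begin{lemma}\label{lem:basic}
Let $X$ be a $T_1$ space and let $E\subseteq X$ be discrete.
\begin{itemize}
\item[(a)] The set $\overline E\setminus E$ is closed.
\item[(b)] If $X$ is countably compact and $E$ is closed, then $E$ is finite.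
\item[(c)] If $X$ is crowded, then every non-empty open set is infinite, and $\overline E$ has empty interior.
\end{itemize}
\end{lemma}

\begin{proof}
(a) For $e\in E$ let $W_e$ be open with $W_e\cap E=\{e\}$. Then $W_e\cap\overline E\subseteq\overline{W_e\cap E}=\overline{\{e\}}=\{e\}$. Hence $\overline E\setminus E=\overline E\setminus\bigcup_{e\in E}W_e$.

(b) An accumulation point of a subset of $E$ would lie in $E$, as $E$ is closed, and this contradicts discreteness. So $E$ has no countably infinite subset.

(c) Removing all points but one from a finite non-empty open set would leave an open singleton. Now suppose that $O=\operatorname{int}\overline E\ne\emptyset$. Pick $e\in O\cap E$ and an open $W$ with $e\in W\subseteq O$ and $W\cap E=\{e\}$. Then $W\setminus\{e\}$ is a non-empty open subset of $\overline E$ that misses $E$, which is impossible.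
\end{proof}

\begin{lemma}\label{lem:bounded}
Every $\kappa$-bounded space $X$ is initially $\kappa$-compact.
\end{lemma}

\begin{proof}
Suppose that an open cover $\mathcal U$ of size at most $\kappa$ has no finite subcover. For each finite $\mathcal F\subseteq\mathcal U$ pick $x_{\mathcal F}\in X\setminus\bigcup\mathcal F$. These are at most $\kappa$ points, so their closure is compact and lies in $\bigcup\mathcal F$ for some finite $\mathcal F\subseteq\mathcal U$. This contradicts the choice of $x_{\mathcal F}$.
\end{proof}

\section{Few discrete sets force compactness}\label{sec:lower}

For a regular crowded countably compact space the bound $\operatorname{dis}(X)\ge\omega_1$ follows by category. Without regularity this route is closed: Remark~\ref{rem:meager} shows that a crowded countably compact space can be a union of countably many nowhere dense sets. We have to use that the sets are discrete, and we do so by showing that a space covered by few discrete sets is compact.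

The mechanism is visible for two discrete sets. Let $X=D_0\cup D_1$ be countably compact and let $\mathcal U$ be an open cover. The set $\overline{D_0}\setminus D_0$ is closed and contained in $D_1$, so it is closed and discrete, hence finite. Cover it by a finite union $U$ of members of $\mathcal U$. Every point in the closure of $D_0\setminus U$ lies in $\overline{D_0}$ and outside $U$, hence in $D_0\setminus U$; so this set is also closed and discrete, hence finite, and we cover it by a finite union $U_1$. What remains, $X\setminus(U\cup U_1)$, is a closed subset of $D_1$, so it is finite again. Thus $X$ is compact.

With more discrete sets, $\overline{D_0}\setminus D_0$ may not be covered by finitely many members of $\mathcal U$. But then it is itself a closed set that witnesses the failure of compactness and misses $D_0$, and we continue inside it. In either case one discrete set is disposed of.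

\begin{proposition}\label{prop:compact}
Let $X$ be a non-empty initially $\kappa$-compact $T_1$ space with $\operatorname{dis}(X)\le\kappa$. Then $X$ is compact.
\end{proposition}

\begin{proof}
Write $X=\bigcup_{\alpha<\kappa}D_\alpha$ with each $D_\alpha$ discrete, repetitions allowed, and suppose that $X$ is not compact. Take an open cover without a finite subcover and close it under finite unions; this gives a non-empty open cover $\mathcal U$, closed under finite unions, with $X\notin\mathcal U$. Every finite set is contained in a member of $\mathcal U$. Call a closed set $C$ \emph{big} if $C\not\subseteq U$ for all $U\in\mathcal U$. Big sets are non-empty, and $X$ is big. We construct a decreasing sequence $\langle C_\alpha:\alpha\le\kappa\rangle$ of big sets with $C_0=X$ and $C_{\alpha+1}\cap D_\alpha=\emptyset$. Then $C_\kappa$ is non-empty and misses every $D_\alpha$, which is the desired contradiction.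

\emph{Limit step.} For a limit ordinal $\eta\le\kappa$ put $C_\eta=\bigcap_{\beta<\eta}C_\beta$. Let $U\in\mathcal U$. The sets $C_\beta\setminus U$ $(\beta<\eta)$ are closed, decreasing, non-empty because each $C_\beta$ is big, and at most $\kappa$ in number. By initial $\kappa$-compactness their intersection $C_\eta\setminus U$ is non-empty. So $C_\eta$ is big.

\emph{Successor step.} Let $C=C_\alpha$, $E=C\cap D_\alpha$ and $E'=\overline E\setminus E$. The set $E'$ is closed by Lemma~\ref{lem:basic}(a). It is contained in $C$, and $E'\cap D_\alpha\subseteq(C\cap D_\alpha)\setminus E=\emptyset$. If $E'$ is big, put $C_{\alpha+1}=E'$. Otherwise $E'\subseteq U$ for some $U\in\mathcal U$. Since $\overline E\setminus U$ is closed and $\overline E=E\cup E'$, we get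
\[
\overline{E\setminus U}\subseteq\overline E\setminus U= E\setminus U .
\]
So $E\setminus U$ is closed and discrete, hence finite by Lemma~\ref{lem:basic}(b), and $E\setminus U\subseteq U_1$ for some $U_1\in\mathcal U$. Put $C_{\alpha+1}=C\setminus(U\cup U_1)$. This closed set misses $D_\alpha$, because $C\cap D_\alpha=E\subseteq U\cup U_1$. It is big, because $C_{\alpha+1}\subseteq U_2\in\mathcal U$ would give $C\subseteq U\cup U_1\cup U_2\in\mathcal U$.
\end{proof}

The successor step uses only $T_1$ and countable compactness; the full strength of initial $\kappa$-compactness is what carries bigness through the limit stages up to $\kappa$. One cannot go further.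

\begin{example}\label{ex:ordinal}
Give the ordinal $\kappa^+$ the order topology. A set of size at most $\kappa$ lies in an interval $[0,\beta]$ with $\beta<\kappa^+$, because $\kappa^+$ is regular, and such intervals are compact. So $\kappa^+$ is $\kappa$-bounded. It is not compact, as the cover by initial segments shows. By Proposition~\ref{prop:compact} and the bound $\operatorname{dis}(X)\le|X|$ we get $\operatorname{dis}(\kappa^+)=\kappa^+$. In particular, $\operatorname{dis}(X)\le\kappa$ cannot be weakened to $\operatorname{dis}(X)\le\kappa^+$ in the proposition.
\end{example}

\begin{proof}[Proof of Theorem~\ref{thm:kappa}(a)]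
If $\operatorname{dis}(X)\le\kappa$, then $X$ is compact by Proposition~\ref{prop:compact}, so $\operatorname{dis}(X)\ge\mathfrak c$ by Theorem~\ref{thm:gru}. Otherwise $\operatorname{dis}(X)\ge\kappa^+$.
\end{proof}

For $\kappa=\omega$ the Baire category theorem can replace Theorem~\ref{thm:gru} here: a crowded compact space is not a union of countably many discrete, hence nowhere dense, sets.

\section{A crowded $\kappa$-bounded space of size $\kappa^+$}\label{sec:example}

The ordinal space of Example~\ref{ex:ordinal} has the right size and the right compactness property; its only defect is its isolated points. Compact sets stay compact in a coarser topology, so we try to remove the isolated points by coarsening. The difficulty is to stay Hausdorff.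

Take $\kappa=\omega$ to see what this demands. Let $S$ be the set of isolated points of $\omega_1$, and let $\tau$ be a Hausdorff topology on $\omega_1$ coarser than the order topology. A continuous bijection from a compact space onto a Hausdorff space is a homeomorphism, so $\tau$ agrees with the order topology on every interval $[0,\beta]$. Hence a point $s\in S$ remains isolated in each $[0,\beta]$ containing it and is not an accumulation point of any countable set. A copy of the topology of $\mathbb Q$ is therefore of no use: the points of $S$ must be approached by uncountable sets only. More is needed. Every order neighborhood of $\omega$ contains almost all finite ordinals, and every order neighborhood of $\omega\cdot2$ contains almost all ordinals $\omega+n$. To separate $\omega$ from $\omega\cdot 2$, the topology that $\tau$ induces on $S$ must separate two infinite subsets of $S$ by disjoint open sets. So we look for a crowded space of size $\omega_1$ in which any two disjoint countable sets can be separated, put its topology on $S$, and declare open those order-open sets whose trace on $S$ is open.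

Now let $\kappa$ be arbitrary and let $\mu=\kappa^+$, a regular cardinal. Put
\[
T=\{x\in 2^\mu: x^{-1}(1)\text{ is finite}\},\qquad [x{\upharpoonright}\alpha]=\{y\in T:y{\upharpoonright}\alpha=x{\upharpoonright}\alpha\}\quad(x\in T,\ \alpha<\mu).
\]
Any two sets $[x{\upharpoonright}\alpha]$ are nested or disjoint, so they form a base for a topology on $T$. Finite supports keep $T$ small; long initial segments make it possible to separate many points at once.

\begin{lemma}\label{lem:T}
The space $T$ has size $\mu$, every non-empty open subset of $T$ has size $\mu$, and any two disjoint sets $C,C'\subseteq T$ of size at most $\kappa$ are contained in disjoint open sets.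
\end{lemma}

\begin{proof}
The points of $T$ correspond to the finite subsets of $\mu$, so $|T|=\mu$. The set $[x{\upharpoonright}\alpha]$ contains the $\mu$ different points obtained from $x$ by changing a single coordinate $\xi\in[\alpha,\mu)$. For $c\in C$ and $c'\in C'$ pick $\alpha(c,c')<\mu$ with $c{\upharpoonright}\alpha(c,c')\ne c'{\upharpoonright}\alpha(c,c')$. The supremum $\alpha^*$ of these at most $\kappa$ ordinals is below $\mu$ by regularity, and $c{\upharpoonright}\alpha^*\neq c'{\upharpoonright}\alpha^*$ for all $c\in C$, $c'\in C'$. So $\bigcup_{c\in C}[c{\upharpoonright}\alpha^*]$ and $\bigcup_{c'\in C'}[c'{\upharpoonright}\alpha^*]$ are disjoint.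
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:kappa}(b)]
Let $S$ be the set of isolated points of $\mu$ in the order topology, that is, $0$ and the successor ordinals. Then $|S|=\mu$, and $S$ is dense in the order topology. Transfer the topology of $T$ to $S$ along a bijection and call the result $\tau_S$. Let $X$ be the set $\mu$ with
\[
\tau=\{O\subseteq\mu:\ O\text{ is open in the order topology and }O\cap S\in\tau_S\}.
\]
The family $\{O\subseteq\mu:O\cap S\in\tau_S\}$ is a topology on $\mu$, so $\tau$ is an intersection of two topologies. Thus $\tau$ is a topology, coarser than the order topology.

\emph{Hausdorff.} Let $x<y<\mu$. The sets $A=[0,x]$ and $A'=(x,y]$ are disjoint, order-open, of size at most $\kappa$, and contain $x$ and $y$ respectively. They are not $\tau$-open, so we enlarge them inside $S$. By Lemma~\ref{lem:T} there are disjoint $W,W'\in\tau_S$ with $A\cap S\subseteq W$ and $A'\cap S\subseteq W'$. Let $O=A\cup W$ and $O'=A'\cup W'$. These sets are order-open, since $W$ and $W'$ consist of order-isolated points. Also $O\cap S=W$ and $O'\cap S=W'$, so $O,O'\in\tau$. They are disjoint: $O\cap O'\cap S=W\cap W'=\emptyset$, and $(O\cap O')\setminus S\subseteq A\cap A'=\emptyset$.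

\emph{$\kappa$-bounded.} A set $B$ of size at most $\kappa$ lies in some $[0,\beta]$ with $\beta<\mu$. This interval is compact in the order topology, hence compact in the coarser topology $\tau$, hence closed in the Hausdorff space $X$. So $\overline B$ is a closed subset of a compact set.

\emph{Crowded.} If $\emptyset\ne O\in\tau$, then $O$ is order-open and therefore meets $S$. So $O\cap S$ is a non-empty member of $\tau_S$, which is infinite by Lemma~\ref{lem:T}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:kappa}(c)]
By (a) and Lemma~\ref{lem:bounded}, the cardinal $\min(\kappa^+,\mathfrak c)$ is a lower bound for both classes, so it suffices to attain it by a crowded $\kappa$-bounded space. If $\kappa^+\le\mathfrak c$, the space in (b) has $\operatorname{dis}(X)\le|X|=\kappa^+$. If $\kappa^+>\mathfrak c$, take $2^\omega$, which is compact, crowded and of size $\mathfrak c$. The last assertion holds because $\min(\kappa^+,\mathfrak c)\ge\mathfrak c$ means $\kappa^+\ge\mathfrak c$.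
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $\kappa=\omega$ in Theorem~\ref{thm:kappa}, so that $\min(\kappa^+,\mathfrak c)=\omega_1$. Part (a) is the lower bound. The space in (b) is countably compact, even $\omega$-bounded, and satisfies $\omega_1\le\operatorname{dis}(X)\le|X|=\omega_1$. By (c), the quoted statement holds if and only if $\omega_1\ge\mathfrak c$, which is CH, and CH is independent of ZFC.
\end{proof}

The next two remarks show how the space $X$ constructed above defeats the two arguments mentioned in the introduction.

\begin{remark}\label{rem:meager}
The space $X$ is a union of countably many nowhere dense sets. Indeed, $S\in\tau$ and $S$ meets every non-empty member of $\tau$, so $\mu\setminus S$ is closed and nowhere dense. Every $W\in\tau_S$ belongs to $\tau$, so the subspace $S$ is homeomorphic to $T$. For each $n$ the set $T_n=\{x\in T:|x^{-1}(1)|=n\}$ is discrete: if $x\in T_n$ and $x^{-1}(1)\subseteq\alpha$, then $[x{\upharpoonright}\alpha]\cap T_n=\{x\}$. So $S$ is a union of countably many discrete sets, which are nowhere dense in $X$ by Lemma~\ref{lem:basic}(c).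
\end{remark}

\begin{remark}\label{rem:nonreg}
Any two non-empty open subsets of $X$ have intersecting closures. A non-empty $O\in\tau$ has size $\mu$ by Lemma~\ref{lem:T}, so it is unbounded in $\mu$. Its $\tau$-closure contains its order closure, which is closed and unbounded in $\mu$, and two closed unbounded subsets of an uncountable regular cardinal meet. In a regular space two distinct points have neighborhoods with disjoint closures, so $X$ is not regular.
\end{remark}

\section{Lower bounds for regular spaces}\label{sec:regular}

A space is \emph{regular} if every neighborhood of a point contains the closure of an open neighborhood of that point. We write $2^{<\omega}$ for the set of finite binary sequences, and $s0$, $s1$ for the two one-step extensions of $s$.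

\begin{lemma}[Cantor scheme]\label{lem:cantor}
Let $X$ be a crowded regular space. There are non-empty open sets $U_s$ $(s\in2^{<\omega})$ with
\[
\overline{U_{s0}}\cap\overline{U_{s1}}=\emptyset\qquad\text{and}\qquad\overline{U_{s0}}\cup\overline{U_{s1}}\subseteq U_s .
\]
For each $n$ the sets $\overline{U_s}$ with $|s|=n$ are pairwise disjoint. If $X$ is also countably compact, then $|X|\ge\mathfrak c$.
\end{lemma}

\begin{proof}
Let $U_\emptyset=X$. Given $U_s$, take two points of $U_s$, which is infinite, take disjoint open neighborhoods of them inside $U_s$, and shrink these by regularity to $U_{s0}$ and $U_{s1}$. If $s\ne t$ have the same length and $r$ is their longest common initial segment, then one of $\overline{U_s},\overline{U_t}$ lies in $\overline{U_{r0}}$ and the other in $\overline{U_{r1}}$. If $X$ is countably compact, the sets $\bigcap_n\overline{U_{f{\upharpoonright}n}}$ $(f\in2^\omega)$ are non-empty, and they are pairwise disjoint.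
\end{proof}

For part (a) of Theorem~\ref{thm:regular} it is enough to find a crowded compact subspace and apply Theorem~\ref{thm:gru} to it. Compact subspaces are supplied by $\omega$-boundedness, but they may have isolated points. We therefore map one of them onto $2^\omega$ by means of a Cantor scheme and pass to a minimal closed set that still maps onto; such a set inherits crowdedness from $2^\omega$.

\begin{proof}[Proof of Theorem~\ref{thm:regular}(a)]
Take $U_s$ as in Lemma~\ref{lem:cantor} and points $x_s\in U_s$. The set $Y=\overline{\{x_s:s\in2^{<\omega}\}}$ is compact because $X$ is $\omega$-bounded, and so is its closed subset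
\[
K=Y\cap\bigcap_n\bigcup_{|s|=n}\overline{U_s}.
\]
For $z\in K$ and each $n$ there is a unique $s_n$ of length $n$ with $z\in\overline{U_{s_n}}$. Since $\overline{U_{s_{n+1}}}\subseteq U_{s_{n+1}{\upharpoonright}n}$, uniqueness gives $s_{n+1}{\upharpoonright}n=s_n$. Let $\pi(z)=\bigcup_ns_n\in2^\omega$. The preimage of the basic open set $\{f:f{\upharpoonright}n=s\}$ is $K\cap\overline{U_s}$, whose complement in $K$ is the finite union of the closed sets $K\cap\overline{U_t}$ with $|t|=n$, $t\ne s$. So $\pi$ is continuous. It is onto: for $f\in2^\omega$ the compact sets $Y\cap\overline{U_{f{\upharpoonright}n}}$ decrease and contain $x_{f{\upharpoonright}n}$, and any point of their intersection lies in $K$ and is mapped to $f$.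

Consider the closed sets $Z\subseteq K$ with $\pi(Z)=2^\omega$. If $\mathcal C$ is a chain of such sets and $f\in2^\omega$, then the sets $Z\cap\pi^{-1}(f)$ $(Z\in\mathcal C)$ form a chain of non-empty compact sets, so $\bigcap\mathcal C$ meets $\pi^{-1}(f)$. By Zorn's lemma there is a minimal such $Z$. Suppose that $z$ is isolated in $Z$. Then $Z\setminus\{z\}$ is closed, hence compact, and $2^\omega\setminus\pi(Z\setminus\{z\})$ is open, non-empty by minimality, and contained in $\{\pi(z)\}$. This is impossible because $2^\omega$ has no isolated points. So $Z$ is a crowded compact space, and $\operatorname{dis}(X)\ge\operatorname{dis}(Z)\ge\mathfrak c$ by Theorem~\ref{thm:gru}.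
\end{proof}

When CH fails, regularity cannot be dropped from part (a): the space of Section~\ref{sec:example} with $\kappa=\omega$ is crowded and $\omega$-bounded and has $\operatorname{dis}(X)=\omega_1<\mathfrak c$. By Theorem~\ref{thm:cohen}, ZFC does not allow $\omega$-boundedness to be weakened to countable compactness.

Part (b) is a category argument of length $\kappa<\mathfrak p$. We want a point outside $\kappa$ given nowhere dense sets $D_\alpha$, and there are two obstacles. First, we need open sets $U_\alpha$ with $\overline{U_\alpha}\cap D_\alpha=\emptyset$ such that finitely many of them always meet; a recursion of uncountable length may get stuck at a limit stage, so we use a form of Martin's Axiom. Second, countable compactness does not provide a point in the intersection of uncountably many closed sets $\overline{U_\alpha}$; a pseudo-intersection reduces this to finding an accumulation point of one countable set. A countable dense set is used in both steps.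

Recall the terms. A subset of a partial order $\mathbb P$ is \emph{centered} if any finitely many of its members have a common lower bound in $\mathbb P$, and $\mathbb P$ is \emph{$\sigma$-centered} if it is a union of countably many centered sets. A set $E\subseteq\mathbb P$ is \emph{dense} if every element of $\mathbb P$ has a lower bound in $E$. A \emph{filter} is an upward closed set $H\subseteq\mathbb P$ any two of whose members have a common lower bound in $H$. Bell's theorem \cite{Bell} states: \emph{if $\kappa<\mathfrak p$, then for every $\sigma$-centered $\mathbb P$ and every family of $\kappa$ dense subsets of $\mathbb P$ there is a filter that meets all of them.}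

\begin{proof}[Proof of Theorem~\ref{thm:regular}(b)]
If $Q$ is dense in the crowded space $X$, then $Q$ is crowded: for $q\in Q$ and open $W\ni q$ the non-empty open set $W\setminus\{q\}$ meets $Q$. So separable spaces satisfy the hypothesis. Conversely, if $Q\subseteq X$ is countable and crowded, then $\overline Q$ is crowded, separable, regular and, being closed, countably compact, and $\operatorname{dis}(\overline Q)\le\operatorname{dis}(X)$. So we may assume that $Q$ is a countable dense subset of $X$. Every non-empty open $W$ meets $Q$ in an infinite set, because $W\setminus F$ is a non-empty open set for each finite $F$.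

Suppose that $\operatorname{dis}(X)<\mathfrak p$. As $\mathfrak p>\omega$, we can write $X=\bigcup_{\alpha<\kappa}D_\alpha$ with each $D_\alpha$ discrete and $\omega\le\kappa<\mathfrak p$. Let $\mathbb P$ be the set of non-empty open subsets of $X$, ordered by inclusion. It is $\sigma$-centered, being the union of the centered sets $\{U\in\mathbb P:q\in U\}$ $(q\in Q)$. Each set
\[
E_\alpha=\{U\in\mathbb P:\overline U\cap D_\alpha=\emptyset\}
\]
is dense: given $W\in\mathbb P$, the open set $W\setminus\overline{D_\alpha}$ is non-empty by Lemma~\ref{lem:basic}(c), and regularity gives $U\in\mathbb P$ with $\overline U\subseteq W\setminus\overline{D_\alpha}$. By Bell's theorem there are a filter $H$ and sets $U_\alpha\in H\cap E_\alpha$ for all $\alpha<\kappa$.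

The intersection of finitely many $U_\alpha$ contains a member of $H$, so it meets $Q$ in an infinite set. Thus $\{U_\alpha\cap Q:\alpha<\kappa\}$ has the strong finite intersection property, and since $\kappa<\mathfrak p$ there is an infinite $A\subseteq Q$ with $A\setminus U_\alpha$ finite for all $\alpha$. By countable compactness $A$ has an accumulation point $x$. For each $\alpha$, the point $x$ is also an accumulation point of $A\cap U_\alpha$, so $x\in\overline{U_\alpha}$ and $x\notin D_\alpha$. This contradicts $X=\bigcup_{\alpha<\kappa}D_\alpha$.
\end{proof}

\section{A zero-dimensional example in Cohen models}\label{sec:cohen}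

A regular example has at least $\mathfrak c$ points by Lemma~\ref{lem:cantor}, so it must be covered by $\omega_1$ large discrete sets. We build it in layers: start from $\omega$ and add $\omega_1$ \emph{levels} $L_\gamma$, each of size $\mathfrak c$, each discrete, and each containing an accumulation point for every countable set available below it. The topology is given by a $0$--$1$ matrix $e(p,x)$ whose row $p$ describes a partition of $X$ into two clopen sets. There is one row for each point $p$ of a level, and its purpose is to isolate $p$ in its own level. The danger is that a new row, which has to be defined on the lower levels as well, cuts a point off from the set at which it was supposed to accumulate. Cohen reals prevent this, since they split every infinite set of the model to which they are added.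

\subsection*{The forcing}
Work in $V$, where $\lambda=\lambda^\omega\ge\omega_2$. For $\gamma<\omega_1$ let
\[
L_\gamma=\lambda\times\{\gamma\},\qquad X_\gamma=\omega\sqcup\bigcup_{\delta<\gamma}L_\delta,\qquad X=\bigcup_{\gamma<\omega_1}X_\gamma .
\]
The entries of the matrix to be chosen generically are those with the column below the level of the row:
\[
J=\{(q,b):q\in L_\delta,\ b\in X_\delta\text{ for some }\delta<\omega_1\},\qquad J_\gamma=\{(q,b)\in J:q\in X_\gamma\}.
\]
The sets $J_\gamma$ increase, $J_0=\emptyset$, and $J=\bigcup_{\gamma<\omega_1}J_\gamma$. For a set $I$ let $\operatorname{Fn}(I,2)$ be the set of finite partial functions from $I$ to $2$, ordered by reverse inclusion. Adding $\lambda$ Cohen reals means forcing with $\operatorname{Fn}(\lambda\times\omega,2)$. As $|J|=\lambda$, this is isomorphic to $P=\operatorname{Fn}(J,2)$. Let $G\subseteq P$ be generic over $V$, and put $g=\bigcup G\colon J\to2$, $P_\gamma=\operatorname{Fn}(J_\gamma,2)$ and $V_\gamma=V[G\cap P_\gamma]$. The models $V_\gamma$ increase, $V_0=V$, and $g{\upharpoonright}J_\gamma\in V_\gamma$. We use the following standard facts.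
\begin{itemize}
\item[(F1)] All antichains of $\operatorname{Fn}(I,2)$ are countable (the ccc), so forcing with it preserves cardinals.
\item[(F2)] (Product lemma.) $V[G]$ is a generic extension of $V_\gamma$ by $\operatorname{Fn}(J\setminus J_\gamma,2)$, and the generic function is $g{\upharpoonright}(J\setminus J_\gamma)$. By (F1), $V$, $V_\gamma$ and $V[G]$ have the same cardinals; in particular a set in $V_\gamma$ is countable in $V_\gamma$ if and only if it is countable in $V[G]$.
\item[(F3)] (Nice names.) Let $I\subseteq J$ and $Y$ be sets in $V$, and let $f\colon\omega\to Y$ be in $V[G\cap\operatorname{Fn}(I,2)]$. Then in $V$ there are antichains $A_n\subseteq\operatorname{Fn}(I,2)$ and functions $h_n\colon A_n\to Y$ such that, for every $n$, $f(n)=h_n(r)$ for the unique $r\in A_n\cap G$.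
\item[(F4)] (Maximal principle.) If a partial order forces that an object with some property exists, then there is a name forced to have this property.
\end{itemize}
If $|Y|\le\lambda$, there are at most $(\lambda^\omega)^\omega=\lambda$ sequences $\langle(A_n,h_n):n<\omega\rangle$ as in (F3). With $I=J_\gamma$ and $Y=X_\gamma$ this gives
\begin{equation}\label{eq:count}
|X_\gamma|^\omega\le\lambda\quad\text{in }V_\gamma ,
\end{equation}
and with $I=J$ and $Y=2$ it gives $\mathfrak c\le\lambda$ in $V[G]$. The $\lambda$ reals $g(q,\cdot)\colon\omega\to2$ $(q\in L_0)$ are pairwise distinct by density, so $\mathfrak c=\lambda$ in $V[G]$. The hypothesis $\lambda^\omega=\lambda$ is used only in these counts, and $\lambda\ge\omega_2$ makes $\omega_1<\mathfrak c$. The reason for having $\omega_1$ levels is the following: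
\begin{equation}\label{eq:capture}
\text{every countable }B\subseteq X\text{ in }V[G]\text{ satisfies }B\in V_\gamma\text{ and }B\subseteq X_\gamma\text{ for some }\gamma<\omega_1 .
\end{equation}
To see this, let $B\neq\emptyset$ be the range of $f\colon\omega\to X$ and take $A_n,h_n$ as in (F3) with $I=J$. The domains of the countably many conditions in $\bigcup_nA_n$ lie in one $J_\gamma$, and the countably many values of the $h_n$ lie in one $X_\gamma$, where we may take the same $\gamma$. Then $f$ is computed from $G\cap P_\gamma$.

\begin{lemma}[Splitting]\label{lem:split}
Let $\gamma<\omega_1$, let $A\in V_\gamma$ be an infinite subset of $X_\gamma$, let $q_1,\dots,q_m\in\bigcup_{\delta\ge\gamma}L_\delta$ be distinct, and let $\varepsilon_1,\dots,\varepsilon_m\in 2$. Then there are infinitely many $b\in A$ with $g(q_j,b)=\varepsilon_j$ for all $j\le m$.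
\end{lemma}

\begin{proof}
For $b\in A$ we have $(q_j,b)\in J\setminus J_\gamma$, since $q_j\in L_\delta$ with $\delta\ge\gamma$ gives $b\in X_\gamma\subseteq X_\delta$ and $q_j\notin X_\gamma$. Fix a finite $F\subseteq A$. The set of $r\in\operatorname{Fn}(J\setminus J_\gamma,2)$ such that some $b\in A\setminus F$ has $r(q_j,b)=\varepsilon_j$ for all $j$ belongs to $V_\gamma$, because $A$ does. It is dense: given $r$, choose $b\in A\setminus F$ with no $(q_j,b)$ in the finite set $\operatorname{dom}r$, and extend $r$ by $(q_j,b)\mapsto\varepsilon_j$. By (F2) a suitable $b\in A\setminus F$ exists for $g$, and $F$ was arbitrary.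
\end{proof}

\subsection*{The first two levels}
Consider the rows $p\in L_0$, with $e(p,n)=g(p,n)$ for $n\in\omega$. By Lemma~\ref{lem:split} with $\gamma=0$, every infinite $B\subseteq\omega$ in $V$ realizes every pattern on finitely many rows infinitely often. So each point of $L_0$ accumulates at each such $B$, whatever values we put on $L_0\times L_0$, and we are free to put the identity matrix there, which makes $L_0$ discrete. But new sets have appeared. For $p\in L_0$ the infinite set $B=\{n:g(p,n)=0\}$ lies in $V_1$, and a point $x\in L_1$ that is to accumulate at it must have $e(p,x)=0$. Thus on the columns $x\in L_1$ the rows of level $0$ are not free: if $x$ is assigned the set $B_x$, then for any $p_1,\dots,p_k\in L_0$ infinitely many $b\in B_x$ must agree with $x$ on these rows. A non-principal ultrafilter on $B_x$ makes all these choices coherently. It can only be consulted about sets in $V_1$, that is, about rows of level $0$. The rows of level $1$ and higher are generic over $V_1$, and for them Lemma~\ref{lem:split} applies again.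

\subsection*{The space}
Recall that a non-principal ultrafilter $u$ on an infinite set $B$ is a family of infinite subsets of $B$, closed under finite intersections and supersets, that contains $A$ or $B\setminus A$ for each $A\subseteq B$. Fix $\gamma<\omega_1$. In $V_\gamma$ the family of countably infinite subsets of $X_\gamma$ is non-empty and has size at most $\lambda=|L_\gamma|$ by \eqref{eq:count}. So in $V_\gamma$ there is a function $x\mapsto(B_x,u_x)$ on $L_\gamma$ such that
\begin{itemize}
\item $\{B_x:x\in L_\gamma\}$ is the set of all countably infinite subsets of $X_\gamma$ that lie in $V_\gamma$;
\item $u_x$ is, in $V_\gamma$, a non-principal ultrafilter on $B_x$.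
\end{itemize}
These functions must be chosen so that $V_\gamma$ knows all choices made below $\gamma$. By (F4), pick in $V$ a sequence whose $\gamma$-th term is a $P_\gamma$-name forced to be such a function, and evaluate the $\gamma$-th name by $G\cap P_\gamma$. For $\delta<\gamma$ the set $G\cap P_\delta$ is computed from $G\cap P_\gamma$, and the sequence of names is in $V$, so $\sigma_\gamma=\langle(B_x,u_x):x\in X_\gamma\setminus\omega\rangle$ belongs to $V_\gamma$.

In $V[G]$ define $e(p,x)\in2$ for $p\in X\setminus\omega$ and $x\in X$ as follows, where $p\in L_\delta$:
\begin{itemize}
\item[(E1)] if $x\in X_\delta$, then $e(p,x)=g(p,x)$;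
\item[(E2)] if $x\in L_\delta$, then $e(p,x)=1$ if and only if $x=p$;
\item[(E3)] if $x\in L_\gamma$ with $\gamma>\delta$, then $e(p,x)=1$ if and only if $\{b\in B_x:e(p,b)=1\}\in u_x$.
\end{itemize}
For fixed $p$, clause (E3) is a recursion on $\gamma$, since $B_x\subseteq X_\gamma$. The family $u_x$ is an ultrafilter only in $V_\gamma$, so we must check that it decides the set in (E3).

\begin{lemma}\label{lem:ultra}
Let $\gamma<\omega_1$, $x\in L_\gamma$ and $p\in X_\gamma\setminus\omega$. Then $\{b\in B_x:e(p,b)=e(p,x)\}\in u_x$.
\end{lemma}

\begin{proof}
On $(X_\gamma\setminus\omega)\times X_\gamma$ the clauses (E1)--(E3) refer only to $g{\upharpoonright}J_\gamma$ and $\sigma_\gamma$, which are in $V_\gamma$. Run the recursion there inside $V_\gamma$. By induction on the level of the column it yields the same values as in $V[G]$: the set in (E3) is the same in both models, and so is the answer to whether it is an element of the given family. Hence the restriction of $e$ to $(X_\gamma\setminus\omega)\times X_\gamma$ is in $V_\gamma$, and so is $B^1=\{b\in B_x:e(p,b)=1\}$. If $B^1\in u_x$, then $e(p,x)=1$ and we are done. Otherwise $e(p,x)=0$, and $B_x\setminus B^1\in u_x$ because $u_x$ is an ultrafilter in $V_\gamma$.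
\end{proof}

Give $X$ the topology with subbase consisting of all sets $\{z\in X:e(p,z)=i\}$, $p\in X\setminus\omega$, $i\in 2$. The basic neighborhoods of $x\in X$ are the sets
\[
N(x;p_1,\dots,p_k)=\{z\in X:e(p_i,z)=e(p_i,x)\text{ for all }i\le k\},\qquad p_1,\dots,p_k\text{ distinct}.
\]

\begin{lemma}\label{lem:acc}
If $x\in L_\gamma$, then $x$ is an accumulation point of $B_x$.
\end{lemma}

\begin{proof}
Let $N=N(x;p_1,\dots,p_k)$. The rows below level $\gamma$ are handled by the ultrafilter: the set
\[
A=\{b\in B_x:e(p_i,b)=e(p_i,x)\text{ for all }i\text{ with }p_i\in X_\gamma\}
\]
is in $u_x$ by Lemma~\ref{lem:ultra}, so it is infinite and belongs to $V_\gamma$. The remaining rows $p_i$ lie in levels $L_\delta$ with $\delta\ge\gamma$, and for $b\in A\subseteq X_\gamma\subseteq X_\delta$ clause (E1) gives $e(p_i,b)=g(p_i,b)$. By Lemma~\ref{lem:split}, applied to these rows with the values $\varepsilon_i=e(p_i,x)$, infinitely many $b\in A$ lie in $N$.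
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:cohen}]
We have seen that $\mathfrak c=\lambda>\omega_1$ in $V[G]$. We verify the properties of $X$ in $V[G]$.

\emph{Hausdorff and zero-dimensional.} Let $x\ne y$ and pick $\gamma$ with $x,y\in X_\gamma$. A condition $r\in P$ is undefined at $(q,x)$ and $(q,y)$ for all but finitely many $q\in L_\gamma$, so it has an extension that takes different values at $(q,x)$ and $(q,y)$ for some $q\in L_\gamma$. By genericity $g(q,x)\ne g(q,y)$ for some $q\in L_\gamma$, and by (E1) the row $q$ separates $x$ and $y$ by disjoint open sets. The complement of a subbasic set is subbasic, so the basic sets are clopen. A Hausdorff space with a base of clopen sets is Tychonoff, since characteristic functions of clopen sets are continuous.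

\emph{Countably compact.} By \eqref{eq:capture} and (F2), every countably infinite $B\subseteq X$ equals $B_x$ for some $x\in X\setminus\omega$, so it has an accumulation point by Lemma~\ref{lem:acc}.

\emph{Crowded.} Points of the levels are not isolated, by Lemma~\ref{lem:acc}. For $n\in\omega$ and a basic neighborhood $N(n;p_1,\dots,p_k)$, apply Lemma~\ref{lem:split} with $\gamma=0$, $A=\omega=X_0$ and $\varepsilon_i=e(p_i,n)$. As $e(p_i,b)=g(p_i,b)$ for $b\in\omega$, the neighborhood contains infinitely many elements of $\omega$.

\emph{Separable.} We show $X_\gamma\subseteq\overline\omega$ by induction on $\gamma$. The cases $\gamma=0$ and $\gamma$ limit are immediate, and if $X_\gamma\subseteq\overline\omega$, then every $x\in L_\gamma$ lies in $\overline{B_x}\subseteq\overline{X_\gamma}\subseteq\overline\omega$.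

\emph{The value of $\operatorname{dis}(X)$.} For $p\in L_\gamma$ clause (E2) gives $\{z:e(p,z)=1\}\cap L_\gamma=\{p\}$, so each level is discrete. The $\omega_1$ levels and the countably many singletons $\{n\}$ cover $X$, so $\operatorname{dis}(X)\le\omega_1$. Equality holds by Theorem~\ref{thm:kappa}(a) with $\kappa=\omega$.
\end{proof}

\begin{remark}
Applied to this space, Theorem~\ref{thm:regular}(b) gives $\omega_1\le\mathfrak p\le\operatorname{dis}(X)=\omega_1$. So in these models the bound of Theorem~\ref{thm:regular}(b) is attained.
\end{remark}

\begin{thebibliography}{9}

\bibitem{Bell}
M. Bell, \emph{On the combinatorial principle $P(\mathfrak c)$}, Fund. Math. 114 (1981).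

\bibitem{Spadaro}
Santi Spadaro, \emph{A note on discrete sets}, arXiv:0905.3588 (2009).

\end{thebibliography}
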